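\title{Long paths and long cycles are irredundance graphs}

\begin{abstract}
The $\operatorname{IR}$-graph of a graph $G$ has the largest irredundant sets of $G$ as its vertices, two of them being adjacent when one arises from the other by exchanging a vertex for an adjacent vertex. We disprove both parts of the conjecture that no path $P_n$ with $n\ge 3$ and no cycle $C_n$ with $n\ge 5$ is an $\operatorname{IR}$-graph: $P_n$ and $C_n$ are $\operatorname{IR}$-graphs for all $n\ge 63$, and $C_n$ is one for all odd $n\ge 17$. More generally, every graph becomes an $\operatorname{IR}$-graph when two of its vertices are joined by a sufficiently long new path. The construction starts from a circulant graph whose largest irredundant sets are the blocks of consecutive vertices of a fixed length.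
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite and simple. Let $G=(V,E)$ be a graph. A set $D\subseteq V$ is \emph{irredundant} if every vertex of $D$ that is not isolated in the induced subgraph $G[D]$ has a neighbor in $V\setminus D$ that is adjacent to no other vertex of $D$. The name describes what the condition measures. A vertex dominates itself and its neighbors, and $D$ is irredundant exactly when each of its vertices dominates something that the rest of $D$ does not. Every independent set is irredundant. The \emph{upper irredundance number} $\operatorname{IR}(G)$ is the largest size of an irredundant set of $G$, and an \emph{$\operatorname{IR}(G)$-set} is an irredundant set of that size.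

The \emph{$\operatorname{IR}$-graph of $G$} records how these extremal sets can be moved into one another by sliding one vertex along an edge. Its vertices are the $\operatorname{IR}(G)$-sets, and $D$ and $D'$ are adjacent if
\[
D'=(D\setminus\{u\})\cup\{v\}\qquad\text{for some } u\in D,\ v\notin D \text{ with } uv\in E .
\]
A graph $H$ is \emph{an $\operatorname{IR}$-graph} if it is isomorphic to the $\operatorname{IR}$-graph of some graph $G$. Which graphs are $\operatorname{IR}$-graphs?

Two sources of examples are immediate. In the complete graph $K_n$ no two vertices form an irredundant set, so $\operatorname{IR}(K_n)=1$ and the $\operatorname{IR}$-graph of $K_n$ is $K_n$; conversely $\operatorname{IR}(G)=1$ forces $G$ to be complete, because two nonadjacent vertices form an independent set. Next, a set is irredundant in a disjoint union $G_1\cup G_2$ if and only if its two parts are irredundant in $G_1$ and in $G_2$, and an exchange takes place inside one $G_i$; so the $\operatorname{IR}$-graph of $G_1\cup G_2$ is the Cartesian product of the two $\operatorname{IR}$-graphs. Hence all Cartesian products of complete graphs are $\operatorname{IR}$-graphs. Such a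 product is regular, and it has degree at most $2$ only if it is $K_1$, $K_2$, $K_3$ or the product of two copies of $K_2$. With $P_n$ and $C_n$ denoting the path and the cycle on $n$ vertices, these are $P_1$, $P_2$, $C_3$ and $C_4$. In these examples two different exchanges at the same set always close up into a triangle or a $4$-cycle, which a longer path or cycle does not allow, and it is tempting to guess that no other path or cycle occurs. This is the conjecture posed in the paper of Mynhardt and Roux~\cite{MR}.

\begin{quote}
\textbf{Conjecture.} (i) The path $P_n$ is not an $\operatorname{IR}$-graph for each $n\ge3$. (ii) The cycle $C_n$ is not an $\operatorname{IR}$-graph for each $n\ge5$.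
\end{quote}

We show that both parts are false.

\begin{theorem}\label{thm:odd}
For every odd $n\ge17$, the cycle $C_n$ is an $\operatorname{IR}$-graph.
\end{theorem}

For example, $C_{17}$ is the $\operatorname{IR}$-graph of the circulant graph on $\mathbb Z_{17}$ with distances $\{1,2,3,4,5,7\}$. Paths and even cycles come from a more general construction, in which one edge of a long odd cycle is replaced by an arbitrary graph.

\begin{theorem}\label{thm:main}
Let $\Gamma$ be a graph on $k\ge2$ vertices and let $a\ne b$ be vertices of $\Gamma$. Put $s=\max\{4,k+1\}$, let $p\ge 5s+2$ be an integer, and let $N=2p+4s+3$. Then the graph obtained from $\Gamma$ by adding a path from $a$ to $b$ with $N-2$ new internal vertices is an $\operatorname{IR}$-graph.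
\end{theorem}

\begin{corollary}\label{cor:pathscycles}
The cycle $C_n$ and the path $P_n$ are $\operatorname{IR}$-graphs for all $n\ge63$. In particular, parts (i) and (ii) of the conjecture are both false.
\end{corollary}

\begin{proof}
For $k\in\{2,3\}$ Theorem~\ref{thm:main} has $s=4$ and $p\ge22$, so $N=2p+19$ takes every odd value at least $63$. If $V(\Gamma)=\{a,b\}$, the theorem gives $C_N$ when $ab$ is an edge and $P_N$ when it is not. If $V(\Gamma)=\{a,b,t\}$, it gives $C_{N+1}$ when the edges of $\Gamma$ are $at$ and $tb$, and $P_{N+1}$ when the only edge is $ta$.
\end{proof}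

We make no claim about the smaller values of $n$ that Theorem~\ref{thm:odd} and Corollary~\ref{cor:pathscycles} do not cover. The parity restriction on the added path in Theorem~\ref{thm:main} can be removed in general.

\begin{corollary}\label{cor:anylength}
For every graph $\Gamma$ on $k\ge2$ vertices, all $a\ne b$ in $V(\Gamma)$ and all $\ell\ge14k+35$, the graph obtained from $\Gamma$ by adding an $a$--$b$ path of length $\ell$ with new internal vertices is an $\operatorname{IR}$-graph. Consequently, every graph becomes an $\operatorname{IR}$-graph after attaching a sufficiently long pendant path at any prescribed vertex.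
\end{corollary}

\begin{proof}
The path added in Theorem~\ref{thm:main} has length $N-1=2p+4s+2$, which takes every even value at least $14s+6$ as $p$ ranges over the integers $p\ge 5s+2$. The bound $14s+6$ equals $62$ for $k=2$ and $14k+20$ for $k\ge3$, and it is at most $14k+35$ in both cases. This settles even $\ell$. For odd $\ell$, let $\Gamma'$ be $\Gamma$ with a new vertex $b'$ adjacent only to $b$. It has $k+1\ge3$ vertices, so its value of $s$ is $k+2$, and $\ell-1\ge 14k+34=14(k+2)+6$ is even. By the theorem, $\Gamma'$ with an added $a$--$b'$ path of length $\ell-1$ is an $\operatorname{IR}$-graph, and this graph is $\Gamma$ with an added $a$--$b$ path of length $\ell$. For a pendant path at a vertex $a$ of a graph $\Gamma$, apply the first statement to $\Gamma\cup K_1$, with $b$ the new isolated vertex.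
\end{proof}

Section~\ref{sec:shadows} restates irredundance in terms of non-neighborhoods. Section~\ref{sec:odd} proves Theorem~\ref{thm:odd} by hand; the $\operatorname{IR}$-sets there are the triples of consecutive residues. Section~\ref{sec:circulant} extends the construction to longer blocks of consecutive residues, which provide the room needed to insert $\Gamma$, and Sections~\ref{sec:graft}--\ref{sec:IRgraph} prove Theorem~\ref{thm:main}.

\section{Private neighbors, shadows and windows}\label{sec:shadows}

For a vertex $y$ of $G=(V,E)$, let $N[y]$ be its closed neighborhood, consisting of $y$ and its neighbors. We write $X-x$ for $X\setminus\{x\}$. Let $x\in X\subseteq V$. A vertex $y\in V$ is a \emph{private neighbor of $x$ with respect to $X$} if $N[y]\cap X=\{x\}$. For $y=x$ this says that $x$ is isolated in $G[X]$. For $y\ne x$ it says that $y\notin X$ and that $x$ is the only neighbor of $y$ in $X$. So $X$ is irredundant if and only if every $x\in X$ has a private neighbor with respect to $X$. Two consequences are used throughout. A vertex cannot be a private neighbor of two vertices of $X$. And a subset of an irredundant set is irredundant, since $N[y]\cap X=\{x\}$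 and $x\in X'\subseteq X$ give $N[y]\cap X'=\{x\}$; so if $G$ has an irredundant set of size $m$ and none of size $m+1$, then $\operatorname{IR}(G)=m$.

Our graphs are dense, so it is more economical to record what a vertex does not see. The \emph{shadow} of $y$ is $\operatorname{sh}(y)=V\setminus N[y]$. Then
\begin{equation}\label{eq:shadow}
y \text{ is a private neighbor of } x\in X \iff X-x\subseteq \operatorname{sh}(y)\ \text{ and }\ x\notin \operatorname{sh}(y).
\end{equation}
Thus $X$ is irredundant when each of its vertices can be cut off from the rest by a shadow.

We work in the cyclic group $\mathbb Z_N$ and name its elements by integers. For integers $u\le v<u+N$, the \emph{arc} $[u,v]$ is the set of residues of $u,u+1,\dots,v$. The \emph{distance} of two residues $x,y$ is the least absolute value of an integer congruent to $x-y$. A \emph{circulant graph} on $\mathbb Z_N$ joins $x$ and $y$ when their distance lies in a prescribed set; all translations $x\mapsto c+x$ and reflections $x\mapsto c-x$ are automorphisms of it, and all shadows are translates of $\operatorname{sh}(0)$. The \emph{gaps} of a set $X\subseteq\mathbb Z_N$ with $|X|\ge3$ are the numbers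 of steps between cyclically consecutive elements; they are $|X|$ positive integers with sum $N$.

Fix $m\ge2$ with $N>2m$. The \emph{windows} are the arcs $W_i=[i,i+m-1]$, $i\in\mathbb Z_N$. They are the natural candidates for the vertices of a cycle.

\begin{lemma}\label{lem:windows}
Let $m\ge2$ and $N>2m$.
\begin{enumerate}
\item[(a)] The $N$ windows are distinct, and $|W_i\cap W_j|=m-1$ if and only if $j=i\pm1$. Moreover $W_{i+1}=(W_i-i)\cup\{i+m\}$.
\item[(b)] There is no set of $m+1$ residues all of whose $m$-element subsets are windows.
\end{enumerate}
\end{lemma}

\begin{proof}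
(a) Let $i$ and $j$ have distance $d$. The two arcs overlap in $\max\{m-d,0\}$ elements on the near side and in none on the far side, because $N-d\ge N/2>m$. So $|W_i\cap W_j|=\max\{m-d,0\}$, which is $m$ only for $d=0$ and $m-1$ only for $d=1$.

(b) Such a set has $m+1\ge3$ subsets of size $m$, any two sharing $m-1$ elements. By (a), three of them would be $W_i,W_{i+1},W_{i-1}$ with $i+1$ and $i-1$ at distance $1$, which fails for $N>3$.
\end{proof}

So if the irredundant $m$-sets of a graph on $\mathbb Z_N$ are exactly the windows, and if $i$ is always adjacent to $i+m$, then $\operatorname{IR}=m$ and the $\operatorname{IR}$-graph is $C_N$. The task is to choose the shadows so that the windows, and nothing else of size $m$, can be cut up by them.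

\section{Odd cycles: windows of size three}\label{sec:odd}

A first attempt is to make the windows independent. In the complement of the cycle $C_N$ with $N\ge5$, the windows of size $2$ are the independent pairs. But the shadows are the sets $\{y-1,y+1\}$, and every pair $\{x,x'\}$ is irredundant: one of the two shadows $\{x'-2,x'\}$ and $\{x',x'+2\}$ misses $x$, and the same holds with $x$ and $x'$ interchanged. Independence does not control irredundance, so we design the shadow directly and take $m=3$.

To cut $1$ off from $\{0,1,2\}$, a shadow must contain $0$ and $2$ but not $1$, so it must have a hole. To cut off $2$, it must contain two consecutive residues. Since adjacency is symmetric, $\operatorname{sh}(0)=-\operatorname{sh}(0)$. The symmetric pattern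
\[
\Sigma=\{0,2,3,5\}
\]
meets these demands. Its translate $c+\Sigma$ equals its own negative when $2c+5\equiv0\pmod N$, which can be solved when $N$ is odd. Write $N=2p+7$ and $c=p+1$. Then $c+\Sigma=\{p+1,p+3,p+4,p+6\}=\{\pm(p+1),\pm(p+3)\}$, and the graph in question is the circulant graph $G$ on $\mathbb Z_N$ with distances $\{1,\dots,p\}\cup\{p+2\}$: all distances from $1$ to $(N-1)/2=p+3$ except $p+1$ and $p+3$. Its shadows are all the translates of $\Sigma$.

\begin{proof}[Proof of Theorem~\ref{thm:odd}]
Let $n=N=2p+7$ with $p\ge5$, let $G$ be as above and let $m=3$. By \eqref{eq:shadow}, a triple is irredundant if and only if each of its three pairs lies in a translate of $\Sigma$ that misses the third element.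

The window $\{0,1,2\}$ is irredundant: $\{0,1\}\subseteq\{-2,0,1,3\}$, $\{1,2\}\subseteq\{-1,1,2,4\}$ and $\{0,2\}\subseteq\{0,2,3,5\}$, and each of these translates misses the third element. By translation, all windows are irredundant.

Conversely, let $X$ be an irredundant triple. The six pairs in $\Sigma$ have distances $1,2,2,3,3,5$, so any two elements of $X$ have distance $1$, $2$, $3$ or $5$. Hence each gap of $X$ is at most $5$ or at least $N-5$. The largest gap is at least $N/3>5$, so it is at least $N-5$, and the other two gaps $\alpha,\beta$ satisfy $\alpha+\beta\le5$. After a translation $X=\{0,\alpha,\alpha+\beta\}$ with $\alpha,\beta,\alpha+\beta\in\{1,2,3,5\}$, which leaves $(\alpha,\beta)\in\{(1,1),(1,2),(2,1),(2,3),(3,2)\}$. Up to reflection, $X$ is $\{0,1,2\}$, $\{0,1,3\}$ or $\{0,2,5\}$. The distances $1$ and $5$ occur only once in $\Sigma$. So the only translate of $\Sigma$ containing $\{0,1\}$ is $\{-2,0,1,3\}$, which contains $3$, and the only translate containing $\{0,5\}$ is $\Sigma$, which contains $2$. This excludes $\{0,1,3\}$ and $\{0,2,5\}$, and $X$ is a window.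

By Lemma~\ref{lem:windows}(b) no $4$-set is irredundant, so $\operatorname{IR}(G)=3$ and the $\operatorname{IR}(G)$-sets are the $N$ windows. Adjacent $\operatorname{IR}(G)$-sets share two elements, so by Lemma~\ref{lem:windows}(a) they are of the form $W_i,W_{i+1}$. These two are adjacent, since $i$ and $i+3$ have distance $3\le p$. The $\operatorname{IR}$-graph of $G$ is $C_N$.
\end{proof}

\begin{remark}
The bound $N\ge17$ entered through $N/3>5$. For $N=15$ and $p=4$ the same construction omits the distances $5$ and $7$, and $\{0,5,10\}$ is an independent triple that is not a window.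
\end{remark}

\section{A circulant graph with windows of size $2s+1$}\label{sec:circulant}

To insert a graph $\Gamma$ we shall add new vertices, among which the adjacencies are dictated by $\Gamma$ and are beyond our control. If many of them are pairwise nonadjacent, they form an irredundant set larger than a window. So the windows must be large compared with $\Gamma$, and we stretch the pattern $\Sigma$: its blocks of sizes $1,2,1$ become blocks of sizes $s,2s,s$.

Let $s\ge1$ and $p\ge4s+1$ be integers, and put
\[
m=2s+1,\qquad q=p+s+1,\qquad N=2p+4s+3=2q+m .
\]
Let $G_0$ be the circulant graph on $\mathbb Z_N$ with distances $\{1,\dots,p\}\cup\{q\}$. For $s=1$ this is the graph of Section~\ref{sec:odd}. We have $m\le p<q<N/2$, hence $N>2m$, and $N\ge12s+5$. Closed neighborhoods and shadows in $G_0$ are written $N_0[y]$ and $\operatorname{sh}_0(y)$, and windows have $m$ elements from now on.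

The residues outside $[y-p,y+p]$ form the arc $[y+p+1,\,y+N-p-1]$. Put $c=y+q$. Since $p+1-q=-s$ and $N-p-1-q=3s+1$, this arc is the \emph{frame}
\[
F_c=[c-s,\;c+3s+1],
\]
which has $4s+2$ elements. The two neighbors of $y$ in it are $y+q=c$ and $y-q=c+m$, because $-2q\equiv m$; we call them the \emph{holes} of the frame. Thus
\begin{equation}\label{eq:frame}
\operatorname{sh}_0(y)=F_c\setminus\{c,\,c+m\},\qquad c=y+q ;
\end{equation}
see Figure~\ref{fig:frame}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.75cm,y=0.75cm]
\foreach \i in {0,1,2,4,5,6,7,8,9,11,12,13} \fill (\i,0) circle (2.5pt);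
\foreach \i in {3,10} \draw (\i,0) circle (2.5pt);
\node[below] at (0,-0.15) {$c-s$};
\node[below] at (3,-0.15) {$c$};
\node[below] at (10,-0.15) {$c+m$};
\node[below] at (13,-0.15) {$c+3s+1$};
\draw (0.6,0.3) -- (0.6,0.55) -- (7.4,0.55) -- (7.4,0.3);
\end{tikzpicture}
\caption{The frame $F_c$ of $4s+2$ consecutive residues, for $s=3$ and $m=7$. The solid points, in blocks of $s$, $2s$ and $s$, are the non-neighbors of $y=c-q$ in $G_0$; the two holes are neighbors of $y$. The bracket marks a window that meets $N_0[y]$ only in the hole $c$.}
\label{fig:frame}
\end{figure}

Let $x\in X\subseteq\mathbb Z_N$ and let $y$ be a private neighbor of $x$. By \eqref{eq:shadow}, $X-x$ lies in the frame $F_{y+q}$ and avoids its holes, while $x$ is the first hole, the second hole, or outside the frame. Accordingly we call $y$ a \emph{left} private neighbor ($y=x-q$), a \emph{right} one ($y=x+q$) or a \emph{local} one ($y\in[x-p,x+p]$). For $y=x-q$ the frame is $F_x$, and for $y=x+q$ it is $F_{x-m}$. Therefore: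
\begin{enumerate}
\item[(L)] $x-q$ is a private neighbor of $x$ if and only if $X\subseteq[x-s,\,x+3s+1]$ and $x+m\notin X$.
\item[(R)] $x+q$ is a private neighbor of $x$ if and only if $X\subseteq[x-3s-1,\,x+s]$ and $x-m\notin X$.
\item[(Loc)] If $x$ has a local private neighbor, and $x$ lies strictly between $u,w\in X-x$ on the arc from $u$ to $w$, then at least $2p+1$ residues lie strictly between $u$ and $w$ on this arc.
\end{enumerate}
For (Loc), note that the arc $[y-p,y+p]$ of $2p+1$ residues contains $x$ and contains neither $u$ nor $w$, so it lies between them.

\begin{lemma}\label{lem:winirr}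
Every element $j$ of a window $W_i$ has a left or a right private neighbor with respect to $W_i$ in $G_0$.
\end{lemma}

\begin{proof}
Let $i\le j\le i+2s$. If $j\le i+s$, then $W_i\subseteq[j-s,j+2s]$, and (L) applies. If $j\ge i+s$, then $W_i\subseteq[j-2s,j+s]$, and (R) applies.
\end{proof}

The sets closest to windows are the arcs of $m+1$ elements with one inner element removed, such as $\{0,1,3\}$ in Section~\ref{sec:odd}. Their two endpoints are at distance $m$, the distance of the two holes, and this is what defeats them. We isolate the statement for a single endpoint, because in Section~\ref{sec:classify} the other endpoint may have a private neighbor outside $G_0$.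

\begin{lemma}\label{lem:near}
Let $X=[0,m]\setminus\{\tau\}$ with $1\le\tau\le2s$. If $0$ has a private neighbor with respect to $X$ in $G_0$, then $\tau=s+1$.
\end{lemma}

\begin{proof}
Since $m\in X$, condition (L) fails for $x=0$. Condition (R) fails too, since $s<m<N-3s-1$ shows $m\notin[-3s-1,s]$. So the private neighbor is local: some frame contains $X-0$, with holes outside $X$, and does not contain $0$. Write the frame as $[\alpha,\alpha+4s+1]$ with $1\le\alpha$ and $\alpha+4s+1\le N-1$. Its first hole is $\alpha+s$, and $\alpha$ is at most the smallest element of $X-0$. If $\tau=1$, this element is $2$, so $\alpha+s\in\{s+1,s+2\}\subseteq[2,m]\subseteq X$, which is impossible. Hence $\tau\ne1$, the smallest element is $1$, $\alpha=1$, and $s+1\notin X$. This means $\tau=s+1$.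
\end{proof}

\begin{proposition}\label{prop:G0}
Let $s\ge2$. Every irredundant set of $G_0$ with $m$ elements is a window.
\end{proposition}

For $s=1$ the same statement was proved in Section~\ref{sec:odd}. The plan is to confine $X$ to a short arc, where only its two ends can have local private neighbors, and then to count the positions that (L) and (R) leave for the inner elements.

\begin{proof}
Let $X$ be irredundant with $|X|=m$. If $x\in X$ has a local private neighbor, then by (Loc) the two gaps of $X$ at $x$ have sum at least $2p+2$. Each gap belongs to two elements, so three elements with local private neighbors would give $3(2p+2)\le2N=4p+8s+6$, that is $p\le4s$. This contradicts $p\ge4s+1$. As $m\ge3$, some element of $X$ satisfies (L) or (R), and $X$ lies in an arc of $4s+2$ residues.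

Translate so that $X\subseteq\{0,\dots,4s+1\}$ with smallest element $0$ and largest element $\ell$. The integers compared in (L) and (R) now differ by at most $7s+2<N$, so congruence means equality, and for $x\in X$ the conditions become
\begin{enumerate}
\item[(L$'$)] $\ell-3s-1\le x\le s$ and $x+m\notin X$,
\item[(R$'$)] $\ell-s\le x\le3s+1$ and $x-m\notin X$.
\end{enumerate}
Call the elements of $X\setminus\{0,\ell\}$ \emph{inner}. Only $\ell-1\le4s<2p+1$ residues lie between $0$ and $\ell$, so by (Loc) each inner element satisfies (L$'$) or (R$'$).

If $\ell\le2s$, then $X=[0,2s]$ by cardinality, and $X$ is a window. We show that larger $\ell$ is impossible.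

Suppose $\ell=m$. Then $X=[0,m]\setminus\{\tau\}$ with $1\le\tau\le2s$, and Lemma~\ref{lem:near} gives $\tau=s+1$. The reflection $x\mapsto m-x$ maps $X$ to the irredundant set $[0,m]\setminus\{m-\tau\}$, so also $m-\tau=s+1$, that is $\tau=s$. This is a contradiction.

Suppose $\ell=m+\lambda$ with $1\le\lambda\le2s$. An inner element $x$ satisfies $1\le x\le 2s+\lambda$. If it satisfies (L$'$), then $\lambda-s\le x\le s$, and $x\ne\lambda$ because $\lambda+m=\ell\in X$. If it satisfies (R$'$), then $s+1+\lambda\le x\le3s+1$, and $x\ne m$ because $0\in X$.

For $\lambda\le s$ the inner elements lie in $([1,s]\setminus\{\lambda\})\cup([s+1+\lambda,2s+\lambda]\setminus\{m\})$. Both intervals have $s$ elements and contain the removed element. So $|X|\le2+2(s-1)<m$, a contradiction.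

For $\lambda\ge s+1$ the inner elements lie in $J\cup(J+m)$, where $J=[\lambda-s,s]$ and $J+m=[\lambda+s+1,3s+1]$. An element $x\in X\cap J$ is inner and too small for (R$'$), so it satisfies (L$'$) and $x+m\notin X$. Thus $X$ contains at most one element of each pair $\{x,x+m\}$ with $x\in J$, and $|X|\le2+|J|=2+(2s-\lambda+1)\le s+2$. For $s\ge2$ this is less than $m$, a contradiction.
\end{proof}

\section{Inserting the graph $\Gamma$}\label{sec:graft}

From now on $\Gamma,k,a,b,s,p,N$ are as in Theorem~\ref{thm:main}, and $m,q,G_0$ are as in Section~\ref{sec:circulant}. We shall use the hypotheses in the form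
\begin{equation}\label{eq:ineq}
s>k,\qquad m\ge k+6,\qquad q\ge6s+3,\qquad p\ge4s+1,\qquad s\ge2 .
\end{equation}
The second inequality reads $9\ge8$ for $k=2$ and $2k+3\ge k+6$ for $k\ge3$, and the third is equivalent to $p\ge5s+2$.

The windows of $G_0$ form a cycle, and we want to replace one edge of this cycle by $\Gamma$. Two consecutive windows consist of a common core of $2s$ residues and one further residue each. We choose $W_q$ and $W_{q+1}$, with core
\[
M=[q+1,\,q+2s]
\]
and further residues $q$ and $q+m=-q$; with this choice the reflection $x\mapsto-x$ fixes $M$ and interchanges the two windows. If every vertex $g$ of $\Gamma$ is represented by a set $M\cup\{g\}$, with $a=q$ and $b=-q$, then two such sets are adjacent exactly when their further vertices are, and $\Gamma$ appears in the $\operatorname{IR}$-graph. So we need new vertices $t$ for which $M\cup\{t\}$ is irredundant. The next lemma shows which adjacencies of $q$ and $-q$ they should imitate. Let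
\[
S=\{\pm1,\dots,\pm s\},
\]
so that $S\cup\{0\}=W_{-s}$ is the window opposite to $M$.

\begin{lemma}\label{lem:SM}
In $G_0$, the set $N_0[i]\cap[q,q+m]$ equals $\{q+i\}$ for $1\le i\le s$, equals $\{q+m+i\}$ for $-s\le i\le-1$, and equals $\{q,-q\}$ for $i=0$. In particular, every element of $M$ is the only neighbor in $M$ of some $i\in S$, the vertex $0$ has no neighbor in $M$, and $q$ and $-q$ have no neighbor in $S$.
\end{lemma}

\begin{proof}
For $|i|\le s$ the frame $F_{q+i}=[q+i-s,\,q+i+3s+1]$ contains $[q,q+m]$, since $i-s\le0$ and $i+3s+1\ge m$. By \eqref{eq:frame}, $N_0[i]\cap[q,q+m]$ consists of those holes $q+i$, $q+m+i$ that lie in $[q,q+m]$. For $i>0$ this is only the first, for $i<0$ only the second, and for $i=0$ both. The elements $q+i$ with $1\le i\le s$ and $q+m+i$ with $-s\le i\le-1$ fill $[q+1,q+s]$ and $[q+s+1,q+2s]$, whose union is $M$.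
\end{proof}

So a new vertex $t$ should be adjacent to $0$ and to no vertex of $S$. To prevent it from joining other irredundant sets, or from acting as a private neighbor for them, we make its shadow as small as we can and join it to all other residues that are not vertices of $\Gamma$.

\begin{definition}\label{def:G}
Identify $a$ with $q$ and $b$ with $-q$, and write $Q=V(\Gamma)=T\cup\{q,-q\}$ with $T$ disjoint from $\mathbb Z_N$. The graph $G_\Gamma$ has vertex set $\mathbb Z_N\cup T$. Two vertices of $Q$ are adjacent if and only if they are adjacent in $\Gamma$. Two residues forming a pair other than $\{q,-q\}$ are adjacent if and only if they are adjacent in $G_0$. Each $t\in T$ is adjacent to every vertex of $\mathbb Z_N\setminus(S\cup\{q,-q\})$ and to no vertex of $S$. For $g\in Q$ put $X_g=M\cup\{g\}$; thus $X_q=W_q$ and $X_{-q}=W_{q+1}$.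
\end{definition}

The symbols $N[y]$ and $\operatorname{sh}(y)$ now refer to $G_\Gamma$. Put $I=[-3s-1,\,3s+1]$.

\begin{lemma}\label{lem:facts}
\begin{enumerate}
\item[(a)] $\operatorname{sh}(t)\subseteq S\cup Q$ for every $t\in T$.
\item[(b)] $\operatorname{sh}(g)\subseteq I\cup Q$ for every $g\in Q$.
\item[(c)] Let $y\in\mathbb Z_N$ and $X\subseteq\mathbb Z_N$. If $y\notin\{q,-q\}$ or $X\cap\{q,-q\}=\emptyset$, then $N[y]\cap X=N_0[y]\cap X$. In this case $y$ is a private neighbor of $x\in X$ in $G_\Gamma$ if and only if it is one in $G_0$.
\end{enumerate}
\end{lemma}

\begin{proof}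
Part (a) is the definition, and it gives (b) for $g\in T$ since $S\subseteq I$. By \eqref{eq:frame}, $\operatorname{sh}_0(q)\subseteq F_{2q}=F_{-m}=[-3s-1,s]$ and $\operatorname{sh}_0(-q)\subseteq F_0=[-s,3s+1]$. Both arcs lie in $I$, and outside $Q$ the shadows of $q$ and $-q$ are the same in $G_\Gamma$ as in $G_0$. Part (c) holds because $\{q,-q\}$ is the only pair of residues whose adjacency may have changed.
\end{proof}

\begin{lemma}\label{lem:irr}
All windows and all sets $X_t$, $t\in T$, are irredundant in $G_\Gamma$.
\end{lemma}

\begin{proof}
Let $j\in W_i$ and let $y=j\pm q$ be the private neighbor in $G_0$ given by Lemma~\ref{lem:winirr}. The sets $N[y]\cap W_i$ and $N_0[y]\cap W_i=\{j\}$ can differ only if $y\in\{q,-q\}$ and $-y\in W_i$. Then $y$ and $-y$ have distance $m\le p$, so $-y\in N_0[y]\cap W_i$ and $-y=j$. But $y$ and $j$ have distance $q\ne m$. So $y$ is a private neighbor of $j$ in $G_\Gamma$.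

Let $t\in T$. The vertices of $S\cup\{0\}$ have the same neighbors in $M$ as in $G_0$. By Lemma~\ref{lem:SM}, each element of $M$ is the only neighbor in $M$ of some $i\in S$, and $i$ is not adjacent to $t$; so $i$ is a private neighbor with respect to $X_t$. The vertex $0$ is adjacent to $t$ and to no element of $M$, so it is a private neighbor of $t$.
\end{proof}

\section{The irredundant sets of size $m$ in $G_\Gamma$}\label{sec:classify}

\begin{proposition}\label{prop:class}
Every irredundant set of $G_\Gamma$ with $m$ elements is a window or a set $X_t$ with $t\in T$.
\end{proposition}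

Throughout this section $X$ is an irredundant set of $G_\Gamma$ with $|X|=m$, and $\varphi(x)$ is a fixed private neighbor of $x\in X$. The map $\varphi$ is injective, so at most $k$ elements of $X$ have their private neighbor in $Q$. The difficulty is that we know little about private neighbors in $Q$, whose shadows depend on $\Gamma$. What we do know is that one such private neighbor confines almost all of $X$ to $I\cup Q$, by Lemma~\ref{lem:facts}(b), and that there are few of them. The proposition is the union of the next two lemmas.

\begin{lemma}\label{lem:A}
If $t\in X\cap T$, then $X=X_t$.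
\end{lemma}

\begin{proof}
For $x\in X-t$ the vertex $\varphi(x)$ is neither $t$ nor adjacent to $t$. So $\varphi(X-t)\subseteq\operatorname{sh}(t)\subseteq S\cup Q$ by Lemma~\ref{lem:facts}(a).

We first show that $\varphi(X-t)\subseteq S$. Suppose that $\varphi(x)\in Q$ for some $x\in X-t$. Then $X-x\subseteq I\cup Q$ by Lemma~\ref{lem:facts}(b). Let $P=X\cap I$. Every $i\in S$ has distance at most $4s+1\le p$ from every element of $I$, so $P\subseteq N[i]$. If $|P|\ge2$, then no $i\in S$ is a private neighbor, hence $\varphi(P)\subseteq Q$ and $|P|\le k$; if $|P|\le1$, the same bound holds trivially. From $X\subseteq\{x\}\cup P\cup Q$ we get $2s+1\le1+2k$, contrary to $s>k$.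

So $\varphi$ maps $X-t$ injectively into $S$, and bijectively because both sets have $2s$ elements. No vertex of $T$ lies in $N[i]$ for $i\in S$, so $X-t\subseteq\mathbb Z_N$. Each $i\in S$ satisfies $N[i]\cap X=\{\varphi^{-1}(i)\}$, and $N[i]=N_0[i]$ by Lemma~\ref{lem:facts}(c). Therefore every $x\in X-t$ lies in $N_0[i]$ for exactly one $i\in S$. We show that a residue $x$ with this property lies in $M$. The property and the set $M$ are invariant under $x\mapsto-x$, so we may take $0\le x\le(N-1)/2=q+s$.
\begin{itemize}
\item If $0\le x\le p+s-1$, then $x$ has distance at most $p$ from both $s$ and $s-1$, and both lie in $S$ since $s\ge2$.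
\item If $x=p+s=q-1$, then $x$ has distance $p$ from $s$ and distance $q$ from $-1$, so it is adjacent to both.
\item If $x=q$, then $x$ has no neighbor in $S$, by Lemma~\ref{lem:SM}.
\end{itemize}
All three cases are excluded, so $x\in[q+1,q+s]\subseteq M$. Hence $X-t\subseteq M$, and $X=X_t$ by cardinality.
\end{proof}

\begin{lemma}\label{lem:B}
If $X\subseteq\mathbb Z_N$, then $X$ is a window.
\end{lemma}

The aim is to show that $X$ is irredundant in $G_0$ and to apply Proposition~\ref{prop:G0}. Two things can obstruct this: a private neighbor in $\{q,-q\}$ that profits from the deleted edge, and a private neighbor in $T$. Step 1 removes the first obstruction and Step 2 the second.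

\begin{proof}
If $\varphi(X)\cap Q=\emptyset$, then all private neighbors lie in $\mathbb Z_N\setminus\{q,-q\}$, so $X$ is irredundant in $G_0$ by Lemma~\ref{lem:facts}(c), and it is a window by Proposition~\ref{prop:G0}. Assume from now on that $\varphi(x_0)\in Q$ for some $x_0\in X$.

\emph{Step 1: $X\subseteq[-6s-2,6s+2]$ and $X\cap\{q,-q\}=\emptyset$.} By Lemma~\ref{lem:facts}(b), $X-x_0\subseteq I\cup\{q,-q\}$, so $P=X\cap I$ has at least $m-3$ elements. Regard $P$ as a set of integers in $[-3s-1,3s+1]$, and discard its smallest element, its largest element and the at most $k$ elements $z$ with $\varphi(z)\in Q$. Since $m-3-2-k\ge1$, an element $z$ remains. By Lemma~\ref{lem:facts}(c), $\varphi(z)$ is a private neighbor of $z$ in $G_0$. It is not local: $z$ lies between the smallest and the largest element of $P$, and at most $6s+1<2p+1$ residues lie between these, contrary to (Loc). So (L) or (R) holds for $z$, and $X\subseteq[z-3s-1,z+3s+1]\subseteq[-6s-2,6s+2]$. The residues $q$ and $-q$ have distance $q\ge6s+3$ from $0$, so they are not in $X$.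

By Step 1 and Lemma~\ref{lem:facts}(c), every $\varphi(x)$ that lies in $\mathbb Z_N$ is a private neighbor of $x$ in $G_0$. If $\varphi(X)\cap T=\emptyset$, Proposition~\ref{prop:G0} shows that $X$ is a window.

\emph{Step 2: if $\varphi(x_1)\in T$ for some $x_1\in X$, then $X=W_{-s}$.} By Lemma~\ref{lem:facts}(a), $X-x_1\subseteq S\cup Q$, and $X\cap Q=\emptyset$ by Step 1. So $X-x_1\subseteq S$, and by cardinality $X=S\cup\{x_1\}$ with $x_1\notin S$. Suppose that $x_1\ne0$. For $x\in S$ we have $\varphi(x)\notin T$, since otherwise the same argument gives $x_1\in X-x\subseteq S$. Hence every element of $S$ has a private neighbor with respect to $X$ in $G_0$. This statement concerns $G_0$ only and is invariant under $x\mapsto-x$, so we may assume $s+1\le x_1\le6s+2$.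

Consider the element $1\in S$. It lies between $-1$ and $2$, both in $X$ since $s\ge2$, so by (Loc) it has no local private neighbor. Condition (L) fails, since $-s\in X$ and $-s\notin[1-s,3s+2]$. So (R) holds, and $X\subseteq[-3s,s+1]$. Since $6s+2<N-3s$, this forces $x_1=s+1$. Translating by $s$ we obtain $X+s=[0,m]\setminus\{s\}$, and the element $0$ of $X+s$, the image of $-s\in S$, has a private neighbor in $G_0$. Lemma~\ref{lem:near} with $\tau=s$ gives $s=s+1$, which is absurd. Hence $x_1=0$ and $X=S\cup\{0\}=W_{-s}$.
\end{proof}

\section{The $\operatorname{IR}$-graph of $G_\Gamma$}\label{sec:IRgraph}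

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We first show that $\operatorname{IR}(G_\Gamma)=m$. Let $X$ be irredundant with $|X|=m+1$; all its $m$-element subsets are irredundant. If $t\in X\cap T$, then the $m\ge2$ distinct $m$-element subsets containing $t$ all equal $X_t$ by Lemma~\ref{lem:A}, which is impossible. If $X\subseteq\mathbb Z_N$, then all $m$-element subsets are windows by Lemma~\ref{lem:B}, contrary to Lemma~\ref{lem:windows}(b). With Lemma~\ref{lem:irr} and Proposition~\ref{prop:class} we conclude that $\operatorname{IR}(G_\Gamma)=m$ and that the $\operatorname{IR}(G_\Gamma)$-sets are the $N$ windows and the sets $X_t$, $t\in T$.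

Two such sets are adjacent if and only if they share $m-1$ elements and their two remaining vertices are adjacent in $G_\Gamma$. We go through the pairs.

\emph{Sets $X_g$ and $X_h$ with $g\ne h$ in $Q$.} They share $M$, and they are adjacent if and only if $gh\in E(\Gamma)$. So $g\mapsto X_g$ embeds $\Gamma$ as an induced subgraph of the $\operatorname{IR}$-graph, with $a\mapsto W_q$ and $b\mapsto W_{q+1}$.

\emph{A set $X_t$ with $t\in T$ and a window $W_i$.} As $t\notin W_i$, sharing $m-1$ elements means $M\subseteq W_i$. The only windows containing the arc $M$ of $m-1$ residues are $W_q$ and $W_{q+1}$. So $X_t$ has no neighbor outside the copy of $\Gamma$.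

\emph{Two windows.} By Lemma~\ref{lem:windows}(a) they share $m-1$ elements only if they are $W_i$ and $W_{i+1}$, and the remaining vertices are then $i$ and $i+m$. These have distance $m\le p$, so they are adjacent in $G_\Gamma$ whenever $\{i,i+m\}\ne\{q,-q\}$. Equality holds for $i=q$, the pair $X_q,X_{-q}$ treated above. It fails for $i=-q$: there $i+m=q$ would give $m\equiv2q\equiv-m$, whereas $0<2m<N$.

Hence the $N-2$ windows $W_{q+2},\dots,W_{q+N-1}$ outside the copy of $\Gamma$ are the internal vertices of the path
\[
X_{-q}=W_{q+1},\ W_{q+2},\ \dots,\ W_{q+N-1},\ W_{q+N}=X_q ,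
\]
and they have no other neighbors. The $\operatorname{IR}$-graph of $G_\Gamma$ is $\Gamma$ with an added path from $a$ to $b$ having $N-2$ new internal vertices.
\end{proof}

\begin{thebibliography}{1}

\bibitem{MR}
C.~M. Mynhardt and A.~Roux, \emph{Irredundance Trees of Diameter 3}, arXiv:2104.09004 (2021).

\end{thebibliography}
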